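# Gaussian convolution powers on abstract Wiener groups: a divergent two-step group, and conditions for convergence

## 1. Lévy areas in a two-step group over a Hilbert space

Take a Lie group, draw $N$ independent centered Gaussian vectors of variance $t/N$ in its Lie algebra, exponentiate them, and multiply. Does the law of the product converge as $N\to\infty$? If the bracket is zero there is nothing to do: the product is (the exponential of) a sum of $N$ independent Gaussians of variance $t/N$, so its law does not depend on $N$. We begin with the first noncommutative case, over a Hilbert space, where the answer is yes with a short proof.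

Let $\mathbf g$ be a separable real Hilbert space with a continuous Lie bracket satisfying $[\mathbf g,[\mathbf g,\mathbf g]]=0$, and set
$$u\cdot v=u+v+\tfrac12[u,v].$$
This is a group law. Both $(u\cdot v)\cdot w$ and $u\cdot(v\cdot w)$ equal $u+v+w+\frac12([u,v]+[u,w]+[v,w])$, because brackets of brackets vanish; the identity is $0$ and the inverse of $u$ is $-u$. The lines $s\mapsto su$ are the one-parameter subgroups, so the exponential map is the identity map of $\mathbf g$. By induction on $N$ the same computation gives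
$$\xi_1\cdot\xi_2\cdots\xi_N=\sum_{i}\xi_i+\tfrac12\sum_{i<k}[\xi_i,\xi_k].\tag{1}$$

For example, in the Heisenberg group $\mathbf R^3$ with $[(x,y,z),(x',y',z')]=(0,0,xy'-x'y)$, two factors give
$$(x_1+x_2,\ y_1+y_2,\ z_1+z_2+\tfrac12(x_1y_2-x_2y_1)).$$
With $N$ factors the last coordinate is $\sum z_i$ plus the signed area of the polygon with edges $(x_i,y_i)$, closed up by its chord. If all coordinates are independent of variance $1/N$, the area $\frac12\sum_{i<k}(x_iy_k-x_ky_i)$ has variance $\frac14\binom N2\frac2{N^2}=\frac{N-1}{4N}\to\frac14$.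

**Proposition 1.** Let $\eta$ be a centered Gaussian random vector in $\mathbf g$ and let $\xi_1,\dots,\xi_N$ be independent copies of $\sqrt{t/N}\,\eta$. Then the law of $\xi_1\cdots\xi_N$ converges weakly as $N\to\infty$, for every $t\ge0$.

*Proof.* **Step 1: put all $N$ on one probability space.** Write $\eta=\sum_k\sqrt{\lambda_k}\,g_ke_k$ in an orthonormal basis that diagonalizes its covariance, with $g_k$ independent standard Gaussians and $\sum\lambda_k=\mathbf E\|\eta\|^2<\infty$. With independent real Brownian motions $\beta^k$ put $B_s=\sum_k\sqrt{\lambda_k}\,\beta^k_se_k$, $0\le s\le1$. Then $\xi_i^N=B_{i/N}-B_{(i-1)/N}$ are independent copies of $\eta/\sqrt N$. Put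
$$a^N=\tfrac12\sum_{i<k}[\xi^N_i,\xi^N_k].$$
By (1), the law in question is that of $\sqrt t\,B_1+t\,a^N$. It is enough to show that $a^N$ is Cauchy in $L^2(\Omega;\mathbf g)$.

**Step 2: compare a grid with a refinement.** Subdivide each of the $N$ cells into $N'$ equal steps. A bracket of two increments in different cells is the sum of the brackets of their parts, so
$$a^{NN'}=a^N+\sum_{\text{cells}}a_{\text{cell}},\tag{2}$$
where $a_{\text{cell}}=\frac12\sum_{i<k\le N'}[\zeta_i,\zeta_k]$ is built from the $N'$ sub-increments $\zeta_i$ of that cell. The $a_{\text{cell}}$ are independent and centered.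

**Step 3: orthogonality.** Two brackets $[\zeta_i,\zeta_k]$ and $[\zeta_{i'},\zeta_{k'}]$ with different index pairs are orthogonal in $L^2(\Omega;\mathbf g)$: some index lies in only one of the two pairs, and $\langle[\zeta_i,\zeta_k],[\zeta_{i'},\zeta_{k'}]\rangle$ is linear in that centered independent variable. With $\eta'$ an independent copy of $\eta$,
$$\mathbf E\|a_{\text{cell}}\|^2=\tfrac14\tbinom{N'}2\frac{\mathbf E\|[\eta,\eta']\|^2}{(NN')^2}\le\frac{\mathbf E\|[\eta,\eta']\|^2}{8N^2},
\qquad \mathbf E\|a^{NN'}-a^N\|^2\le\frac{\mathbf E\|[\eta,\eta']\|^2}{8N}.\tag{3}$$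
Exchanging $N$ and $N'$ and using the triangle inequality through $a^{NN'}$, we see that $(a^N)$ is Cauchy. $\square$

What changes in general? The proof rests on two special features. Formula (1) is exact only in step two; in a general group the products of exponentials have infinitely many correction terms. And Step 3 uses the inner product of the target: it turns "each bracket is centered" into "the sum of $N$ cell areas is of order $\sqrt N$ times one of them". In a Banach space centered independent vectors need not cancel. The second feature is the serious one.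

## 2. Abstract Wiener groups and the conjecture

**Definition (abstract Wiener space).** A continuous, injective, dense linear inclusion $\mathbf h\subset\mathbf g$ of a real separable Hilbert space into a real Banach space such that the canonical Gaussian cylinder measure of $\mathbf h$ extends to a countably additive Borel probability measure on $\mathbf g$ (in the sense of L. Gross). For $t>0$, $\nu_t=\nu_t^{\mathbf h\subset\mathbf g}$ is the Borel probability measure on $\mathbf g$ with
$$\int_{\mathbf g}e^{i\varphi(x)}\,d\nu_t(x)=e^{-\frac t2|\varphi|_{\mathbf h}^2}\qquad(\varphi\in\mathbf g^*),$$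
where $|\varphi|_{\mathbf h}$ is the norm of $\varphi|_{\mathbf h}$ as a functional on $\mathbf h$; and $\nu_0=\delta_0$.

In finite dimensions $\mathbf h=\mathbf g$ and $\nu_t$ has density $(2\pi t)^{-\dim/2}e^{-|x|^2/2t}$. The basic infinite-dimensional example: $\mathbf h=\ell^2$ and $\mathbf g$ its completion in $|x|_{\mathbf g}^2=\sum\epsilon_k^2x_k^2$ with $0<\epsilon_k\le1$, $\sum\epsilon_k^2<\infty$. A sequence $\eta$ of independent standard Gaussians has $\mathbf E|\eta|^2_{\mathbf g}=\sum\epsilon_k^2<\infty$, so $\eta\in\mathbf g$ almost surely although almost surely $\eta\notin\ell^2$, and $\varphi(\eta)$ is Gaussian with variance $|\varphi|^2_{\mathbf h}$.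

**Definition (abstract Wiener group).** An inclusion $\mathbf H\subset\mathbf G$, where $\mathbf H$ is a Lie group modelled on a separable real Hilbert space, with a fixed Hilbert inner product on its Lie algebra $\mathbf h$; $\mathbf G$ is a Lie group modelled on a real Banach space, with Lie algebra $\mathbf g$; the inclusion is a continuous injective homomorphism of Lie groups; and $\mathbf h\to\mathbf g$ is an abstract Wiener space.

**Definition (map).** A map $P:(\mathbf H_1\subset\mathbf G_1)\to(\mathbf H_2\subset\mathbf G_2)$ is a continuous Lie group homomorphism $\mathbf G_1\to\mathbf G_2$ that maps $\mathbf H_1$ into $\mathbf H_2$, restricts to a Lie group homomorphism $\mathbf H_1\to\mathbf H_2$, and induces an orthogonal projection $\mathbf h_1\to\mathbf h_2$, that is, a coisometry of $\mathbf h_1$ onto $\mathbf h_2$.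

An example: let $\mathbf g$ consist of $(x,y,z)$ with $x,y$ in the weighted space above and $z\in\mathbf R$, with bracket $(0,0,\sum_k\epsilon_k^2(x_ky'_k-x'_ky_k))$. By Cauchy–Schwarz the sum is at most $|x|_{\mathbf g}|y'|_{\mathbf g}+|x'|_{\mathbf g}|y|_{\mathbf g}$, so the bracket is continuous on $\mathbf g$. As $\epsilon_k\le1$ it is also continuous on $\mathbf h=\ell^2\oplus\ell^2\oplus\mathbf R$. The two-step product makes this an abstract Wiener group, and $(x,y,z)\mapsto(x,y)$ is a map onto an abelian one.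

**Textbook facts used throughout.** The space $\mathbf g$ is separable, since $\mathbf h$ is separable and dense; hence a Borel probability measure on $\mathbf g$ is determined by its characteristic functional. In particular $\nu_t$ is the law of $\sqrt t\,\eta$ with $\eta\sim\nu_1$. By Fernique's theorem $\mathbf E\|\eta\|^r<\infty$ for all $r$. By Gross, there is a $\mathbf g$-valued Brownian motion $B$: continuous paths, stationary independent increments, $B_s\sim\nu_s$. On the group side, $P\circ\exp=\exp\circ\,dP$ for a homomorphism $P$. The identity component $\mathbf G_0$ of $\mathbf G$ is open and closed, metrizable (a first countable Hausdorff group is metrizable), and separable because it is generated by $\exp\mathbf g$. All our measures live on $\mathbf G_0$.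

Write $exp_*(\nu_{t/N})^N$ for the $N$-fold convolution power of the pushforward of $\nu_{t/N}$ under $\exp$: it is the law of $\exp\xi_1\cdots\exp\xi_N$ with $\xi_i$ independent of law $\nu_{t/N}$. A measure on $\mathbf G$ is inversion-invariant if it is invariant under $g\mapsto g^{-1}$. The following conjecture comes from Doug Pickrell, "Heat kernels and critical limits", arXiv:0711.0410 (2007).

**Conjecture.** For every abstract Wiener group and fixed $t\ge0$, the measures $exp_*(\nu^{\mathbf h\subset\mathbf g}_{t/N})^N$ have a weak limit with respect to $BC(\mathbf G)$, the bounded continuous functions. The limits $\nu_t^{\mathbf H\subset\mathbf G}$ form a convolution semigroup of inversion-invariant probability measures on $\mathbf G$. For every map $P$ of abstract Wiener groups, $P_*\nu_t^{\mathbf H_1\subset\mathbf G_1}=\nu_t^{\mathbf H_2\subset\mathbf G_2}$ for each $t\ge0$.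

The conjecture is false as stated. Here are the results of the lecture.

**Theorem 2.** There is an abstract Wiener group $\mathbf H\subset\mathbf G$, with $\mathbf G$ two-step nilpotent, diffeomorphic to its Lie algebra $\mathbf g$, and $\mathbf g$ reflexive, such that for every $t>0$:

1. no subsequence of $exp_*(\nu_{t/N}^{\mathbf h\subset\mathbf g})^N$ converges weakly to a Borel probability measure; in fact $\sup_N exp_*(\nu_{t/N})^N\{\|g\|>R\}\ge\frac14$ for all $R$;
2. there are maps $P_j:(\mathbf H\subset\mathbf G)\to(\mathbf H_j=\mathbf G_j)$ of abstract Wiener groups onto finite-dimensional groups such that no Borel probability measure $\mu$ on $\mathbf G$ satisfies $(P_j)_*\mu=\nu_t^{\mathbf H_j\subset\mathbf G_j}$ for all $j$.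

The $\mathbf G_j$ will be two-step groups over Euclidean spaces, so $\nu_t^{\mathbf H_j\subset\mathbf G_j}$ exists by Proposition 1. Part 2 says that no family of probability measures, however constructed, can both have the claimed functoriality and agree with the limits $\nu_t^{\mathbf H_j\subset\mathbf G_j}$ on these finite-dimensional groups. The agreement has to be required: the point masses at the identity are functorial.

**Proposition 3.** For every abstract Wiener group: (a) whenever the limit $\mu_t$ exists, it is inversion-invariant. (b) If $P$ is a map of abstract Wiener groups, then $P_*\big(exp_*(\nu^1_{t/N})^N\big)=exp_*(\nu^2_{t/N})^N$ exactly, for every $N$. So existence for $\mathbf G_1$ implies existence for $\mathbf G_2$, and $P_*\mu^1_t=\mu^2_t$. (c) If the limits exist for all $t$, then $\mu_s*\mu_t=\mu_{s+t}$ whenever $s/t$ is rational, and for all $s,t$ if $t\mapsto\mu_t$ is weakly continuous.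

**Theorem 4.** Let $\mathbf G=(\mathbf g,\ u\cdot v=u+v+\frac12[u,v])$ with $[\mathbf g,[\mathbf g,\mathbf g]]=0$. Let $B$ be the $\mathbf g$-valued Brownian motion on $[0,1]$ with $B_1\sim\nu_1$, $\xi_i^N=B_{i/N}-B_{(i-1)/N}$, $a^N=\frac12\sum_{i<k}[\xi^N_i,\xi^N_k]$. The following are equivalent:

1. for some $t>0$ some subsequence of $exp_*(\nu_{t/N})^N$ converges weakly to a probability measure;
2. for all $t\ge0$ the whole sequence converges weakly;
3. there is a $\mathbf g$-valued random variable $A$ with $\varphi(a^N)\to\varphi(A)$ in probability for all $\varphi\in\mathbf g^*$;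
4. $a^N$ converges in $L^r(\Omega;\mathbf g)$ for all $r<\infty$.

When they hold, all assertions of the conjecture hold for $\mathbf G$, in the sense of Proposition 3(b) for maps out of $\mathbf G$.

**Theorem 5.** Let $\mathbf H\subset\mathbf G$ be an abstract Wiener group and let $\eta_i,\eta'_i$ be i.i.d. with law $\nu_1^{\mathbf h\subset\mathbf g}$. Suppose there are $C<\infty$, $\delta>0$ with
$$\text{(E)}\qquad\mathbf E\Big\|\sum_{i=1}^m[\eta_i,\eta_i']\Big\|_{\mathbf g}\le C\,m^{1-\delta}\qquad(m\ge1).$$
Then $exp_*(\nu_{t/N})^N$ converges weakly for every $t$, and the limits are a weakly continuous convolution semigroup of inversion-invariant probability measures, functorial as in Proposition 3(b). Condition (E) holds whenever the closed span of $[\mathbf g,\mathbf g]$ has Rademacher type $q>1$. In particular the existence, semigroup, inversion and functoriality assertions hold for every abstract Wiener group with $\mathbf g$ finite-dimensional, Hilbert, $L^p$ ($1<p<\infty$), or any B-convex space. By Theorem 2, B-convexity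 cannot be relaxed to reflexivity.

## 3. Inversion, functoriality and the semigroup law come for free

*Proof of Proposition 3.* **(a)** The inverse $(\exp\xi_1\cdots\exp\xi_N)^{-1}=\exp(-\xi_N)\cdots\exp(-\xi_1)$ has the same law as $\exp\xi_1\cdots\exp\xi_N$, because $(-\xi_N,\dots,-\xi_1)$ has the law of $(\xi_1,\dots,\xi_N)$. Inversion is continuous, so invariance passes to weak limits.

**(b)** Let $\varphi\in\mathbf g_2^*$, let $p:\mathbf h_1\to\mathbf h_2$ be the coisometry induced by $P$, and let $\varphi|_{\mathbf h_2}=\langle v,\cdot\rangle$. Then $(\varphi\circ dP)|_{\mathbf h_1}=\langle p^*v,\cdot\rangle$ and $|p^*v|=|v|$, since $pp^*=1$. So $|\varphi\circ dP|_{\mathbf h_1}=|\varphi|_{\mathbf h_2}$, and comparing characteristic functionals gives $(dP)_*\nu_s^1=\nu_s^2$. As $P\circ\exp=\exp\circ\,dP$ and $P$ is a homomorphism (so it carries convolutions to convolutions), the stated identity follows. Since $P$ is continuous, weak convergence on $\mathbf G_1$ is carried to weak convergence on $\mathbf G_2$.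

**(c)** Let $s=kr$, $t=lr$ with $k,l\in\mathbf N$, $r>0$. All of the measures below are powers of $exp_*\nu_{r/N}$:
$$exp_*(\nu_{(s+t)/((k+l)N)})^{(k+l)N}=exp_*(\nu_{s/(kN)})^{kN}*exp_*(\nu_{t/(lN)})^{lN}.$$
Convolution is jointly weakly continuous on a separable metrizable group: products of weakly convergent sequences of measures converge weakly on the product, and multiplication is continuous. Let $N\to\infty$ to get $\mu_{s+t}=\mu_s*\mu_t$. If $t\mapsto\mu_t$ is weakly continuous and $s,t>0$, take $s_n\to s$ with $s_n/t$ rational and pass to the limit; only continuity on $(0,\infty)$ is used. The cases $s=0$ or $t=0$ are trivial. $\square$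

So everything hinges on existence.

## 4. Each functional of the area converges

In step two with a Banach target, the sensible first move is to test against functionals. This always works.

**Lemma 6.** In the setting of Theorem 4 let $\varphi\in\mathbf g^*$, $\tau_\varphi=\mathbf E\,\varphi([\eta,\eta'])^2$ with $\eta,\eta'\sim\nu_1$ independent, and $\mathcal F_N=\sigma(\xi_1^N,\dots,\xi_N^N)$. Then $\tau_\varphi<\infty$; $\varphi(a^N)$ converges in $L^2$ to a variable $\mathcal A(\varphi)$; $\mathbf E[\mathcal A(\varphi)\,|\,\mathcal F_N]=\varphi(a^N)$; and $\mathcal A(\varphi)$ lies in the homogeneous second Wiener chaos of $B$.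

Here the chaos means the following. Let $\Gamma\subset L^2$ be the closed linear span of the variables $\psi(B_s)$, $\psi\in\mathbf g^*$, $s\in[0,1]$; it consists of centered Gaussians. The homogeneous second chaos is the closed linear span in $L^2$ of the variables $gg'-\mathbf E gg'$ with $g,g'\in\Gamma$. For one real standard Gaussian $g$ it is spanned by $g^2-1$.

*Proof.* Finiteness of $\tau_\varphi$ is Fernique's theorem, since $|\varphi([\eta,\eta'])|\le c\|\eta\|\|\eta'\|$. Identity (2) holds in any two-step group, and the variables $\varphi([\zeta_i,\zeta_k])$, $i<k$, are pairwise uncorrelated by the argument of Step 3 of Proposition 1. So, exactly as in (3),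
$$\mathbf E\,\varphi(a^{NN'}-a^N)^2\le\frac{\tau_\varphi}{8N},\tag{4}$$
and $\varphi(a^N)$ is Cauchy in $L^2$.

*Conditional expectation.* Swapping two sub-increments $\zeta_i,\zeta_k$ of one cell preserves the joint law of all sub-increments and does not change $\xi_1^N,\dots,\xi_N^N$. Hence $\mathbf E[\varphi([\zeta_i,\zeta_k])|\mathcal F_N]=\mathbf E[\varphi([\zeta_k,\zeta_i])|\mathcal F_N]$, and by antisymmetry both vanish. By (2), $\mathbf E[\varphi(a^{NN'})|\mathcal F_N]=\varphi(a^N)$. Let $N'\to\infty$.

*Chaos.* It is enough to treat $\varphi([\xi,\xi'])$ for two increments $\xi,\xi'$ of $B$ over disjoint intervals; after scaling, $\xi=\eta$ and $\xi'=\eta'$. Since $\mathbf h\to\mathbf g$ is injective, the restrictions $\psi|_{\mathbf h}$, $\psi\in\mathbf g^*$, are dense in $\mathbf h^*$. By Gram–Schmidt there are $\ell_k\in\mathbf g^*$ whose restrictions form an orthonormal basis of $\mathbf h^*$; let $e_k\in\mathbf h$ be the dual basis. As $\mathbf E\,\psi(\eta)\ell_k(\eta)=\psi(e_k)$, the Gaussian variable $\psi(\eta)-\sum_{k\le n}\ell_k(\eta)\psi(e_k)$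 is independent of $\ell_1(\eta),\dots,\ell_n(\eta)$. So $\mathbf E[\eta\,|\,\ell_1(\eta),\dots,\ell_n(\eta)]=\eta^{(n)}:=\sum_{k\le n}\ell_k(\eta)e_k$, and the $\ell_k(\eta)$ together generate $\sigma(\eta)$ up to null sets. By martingale convergence $\eta^{(n)}\to\eta$ in $L^2(\Omega;\mathbf g)$; likewise for $\eta'$. Hence $\varphi([\eta^{(n)},\eta'^{(n)}])=\sum_{k,l\le n}\varphi([e_k,e_l])\,\ell_k(\eta)\ell_l(\eta')$ converges to $\varphi([\eta,\eta'])$ in $L^2$ (use independence of $\eta,\eta'$). Each $\ell_k(\eta)\ell_l(\eta')$ is a product of two independent elements of $\Gamma$, so it lies in the second chaos. The chaos is closed, so it contains $\varphi(a^N)$ and $\mathcal A(\varphi)$. $\square$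

The attempt stops here: we have a limit for each $\varphi$, but we need a vector $A\in\mathbf g$ with $\varphi(A)=\mathcal A(\varphi)$ for all $\varphi$. In a Hilbert space one sums (4) over an orthonormal basis and gets (3). In a Banach space the norm is a supremum over functionals, and (4) does not control it.

## 5. The trace norm of a matrix-valued Lévy area

We look for a norm in which independent centered brackets do not cancel. In $\ell^1$, $\|\sum_{i\le m}\pm e_i\|_1=m$ for every choice of signs: disjoint supports forbid cancellation. The matrix analogue is the trace norm: if matrices $R_1,\dots,R_M$ have mutually orthogonal column spaces and mutually orthogonal row spaces, then $\|\sum R_m\|_1=\sum\|R_m\|_1$. A random $p\times s$ matrix has $s$ columns in $\mathbf R^p$; when $p$ is much larger than $s$, independent ones are nearly orthogonal. This suggests the bracket $xy'^T-x'y^T$ with $x,y$ of size $p\times s$.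

Notation for real matrices: $|\cdot|$ is the Hilbert–Schmidt norm, $\|\cdot\|_1$ the trace norm, $\|\cdot\|_{op}$ the operator norm, $\langle A,U\rangle=\operatorname{tr}(A^TU)$. Recall $|\langle A,U\rangle|\le\|A\|_1\|U\|_{op}$, $\|xy^T\|_1\le|x||y|$, and $\|Q\|_1\le\sqrt{\operatorname{rank}Q}\,|Q|$. A standard Gaussian matrix has independent $N(0,1)$ entries.

Let $X,Y$ be independent standard Brownian motions in $\mathbf R^{p\times s}$ on $[0,1]$. For $K\in L^2([0,1]^2)$ let $I(K)=\iint K(\sigma,\tau)\,dX_\sigma dY_\tau^T$ be the linear $L^2$-extension of $f\otimes g\mapsto(\int f\,dX)(\int g\,dY)^T$. An entry of the latter is $\sum_{c\le s}\int f\,dX_{ac}\int g\,dY_{bc}$, with second moment $s\|f\|^2\|g\|^2$; by polarization and density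
$$\mathbf E\,I(K)_{ab}^2=s\,\|K\|_{L^2}^2,\tag{5}$$
so the extension makes sense. The area we study is
$$A=\tfrac12I(\operatorname{sgn}(\tau-\sigma)).$$

How large should $\|A\|_1$ be? A single bracket $D=ab'^T-ba'^T$ of standard Gaussian matrices has rank at most $2s$ and $\mathbf E|D|^2=2p^2s$, so $\mathbf E\|D\|_1\le\sqrt{2s}\,\sqrt{2p^2s}=2ps$. Below, a Fourier expansion writes $A$, up to a harmless term, as $\sum_m\frac1{2\pi m}D_m$ with independent such brackets $D_m$. If $D_1,\dots,D_M$ did not interfere, the first $M$ terms would have trace norm of order $\sum_{m\le M}\frac{2ps}{2\pi m}$, that is, $\frac{ps}\pi\sum_{m\le M}\frac1m$. There is room for them when $2Ms\le p$. The logarithm of $M$ is what breaks the conjecture.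

**Lemma 7.** Let $M\ge1$, $s=2M$, $p=s^2$, $H_M=\sum_{m\le M}\frac1m$, and let $\zeta$ be a standard Gaussian $p\times p$ matrix independent of $(X,Y)$. For every $t>0$, with probability at least $\frac14$,
$$\|\sqrt t\,\zeta+tA\|_1\ge ps\Big[t\Big(\frac{H_M}{16\pi}-17\Big)-8\sqrt t\Big].\tag{6}$$

*Proof.* **Step 1: diagonalize the area.** For $0<|u|<1$,
$$\tfrac12\operatorname{sgn}(u)=u+\sum_{m\ge1}\frac{\sin2\pi mu}{\pi m}.$$
For $0<u<1$ this is the Fourier series of the 1-periodic sawtooth $\frac12-u$, and both sides are odd. With $u=\tau-\sigma$ the series converges in $L^2([0,1]^2)$, because a 1-periodic function of $\tau-\sigma$ has the same $L^2$ norm on the square as on $[0,1]$. Put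
$$a_m=\sqrt2\int\cos(2\pi m\sigma)\,dX_\sigma,\qquad b_m=\sqrt2\int\sin(2\pi m\sigma)\,dX_\sigma,$$
and $a'_m,b'_m$ likewise for $Y$. The functions $\sqrt2\cos(2\pi m\cdot),\sqrt2\sin(2\pi m\cdot)$ are orthonormal, so all these are independent standard Gaussian $p\times s$ matrices. As $\sin2\pi m(\tau-\sigma)=\cos2\pi m\sigma\sin2\pi m\tau-\sin2\pi m\sigma\cos2\pi m\tau$,
$$A=C+\sum_{m\ge1}\frac1{2\pi m}D_m,\qquad D_m=a_mb_m'^T-b_ma_m'^T,$$
with $C=I(\tau-\sigma)=X_1y_*^T-x_*Y_1^T$, $x_*=\int\sigma\,dX_\sigma$, $y_*=\int\tau\,dY_\tau$.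

**Step 2: moments of the $D_m$.** We collect three facts.

* For a fixed matrix $Q$, $\mathbf E\langle a_mb_m'^T,Q\rangle^2=s|Q|^2$, and the two terms of $D_m$ are independent and centered; so $\mathbf E\langle D_m,Q\rangle^2=2s|Q|^2$.
* Summing over entries, $\mathbf E|D_m|^2=2p^2s$. Conditioning on $D_l$, for $m\ne l$, $\mathbf E\langle D_m,D_l\rangle^2=2s\cdot2p^2s=4p^2s^2$.
* An entry $e$ of $D_m$ is, given $a_m',b_m'$, centered Gaussian with variance a $\chi^2_{2s}$ variable. So $\mathbf Ee^4=3(4s^2+4s)\le24s^2$. By Minkowski over the $p^2$ entries, $\big\||D_m|^2\big\|_{L^2}\le p^2\sqrt{24}\,s\le5p^2s$.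

**Step 3: choose a test matrix.** To bound $\|A-C\|_1$ from below we pair with a matrix of bounded operator norm. Since $a_m^Ta_m\approx p\cdot1$, the natural candidate is
$$U=\frac1p\sum_{m\le M}D_m .$$
Then $\langle A-C,U\rangle=I_1+I_2+I_3$ with
$$I_1=\frac1p\sum_{m\le M}\frac{|D_m|^2}{2\pi m},\quad I_2=\frac1p\sum_{m\ne l\le M}\frac{\langle D_m,D_l\rangle}{2\pi m},\quad I_3=\Big\langle\sum_{m>M}\frac{D_m}{2\pi m},U\Big\rangle.$$

**Step 4: the diagonal part dominates.** First, $\mathbf EI_1=\frac1p\sum_{m\le M}\frac{2p^2s}{2\pi m}=\frac{ps}\pi H_M$, and by independence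
$$\operatorname{Var}I_1\le\frac1{p^2}\sum_m\frac{25p^4s^2}{4\pi^2m^2}\le\frac{25}{24}p^2s^2\le(2ps)^2 .$$
Next, in $I_2$ collect the two orders of each pair: the coefficient of $\langle D_m,D_l\rangle$, $m<l$, is $\frac1p\cdot\frac{1/m+1/l}{2\pi}$. Distinct unordered pairs give uncorrelated terms: some index $m$ lies in only one of the pairs, and $(a_m,b_m)\mapsto-(a_m,b_m)$ preserves the law and flips the sign of $D_m$ only. As $1/m+1/l\le2/m$,
$$\mathbf EI_2^2=\frac1{p^2}\sum_{m<l}\Big(\frac{1/m+1/l}{2\pi}\Big)^24p^2s^2\le\frac{4s^2}{\pi^2}\sum_{m<l\le M}\frac1{m^2}\le\frac23Ms^2\le(ps)^2 .$$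
Finally, the $D_m$ with $m>M$ are independent of $U$ and of each other and are centered, and $\mathbf E|U|^2=\frac1{p^2}M\cdot2p^2s=2Ms$. Conditioning on $U$,
$$\mathbf EI_3^2=\sum_{m>M}\frac{2s\,\mathbf E|U|^2}{4\pi^2m^2}\le\frac{2s\cdot2Ms}{4\pi^2M}\le(ps)^2 .$$
So $\langle A-C,U\rangle$ differs from $\frac{ps}\pi H_M$ by at most $2ps+ps+ps=4ps$ in $L^2$. By Chebyshev,
$$\langle A-C,U\rangle\ge\frac{ps}\pi H_M-8ps\quad\text{with probability}\ge\tfrac34 .$$

**Step 5: the test matrix has bounded operator norm.** Put $\Xi=[a_1,\dots,a_M,b_1,\dots,b_M]$ and $\Xi'=[b'_1,\dots,b'_M,-a'_1,\dots,-a'_M]$. They have $2Ms=s^2=p$ columns, so they are independent standard Gaussian $p\times p$ matrices, and $U=\frac1p\Xi\Xi'^T$. We use $\mathbf E\|\Xi\|_{op}\le2\sqrt p$ (Gordon; see Davidson–Szarek, *Handbook of the Geometry of Banach Spaces* I, Thm. II.13). It can be seen as follows. For unit vectors $u,v$ compare the Gaussian processes $u^T\Xi v$ and $g\cdot u+g'\cdot v$, with $g,g'$ independent standard Gaussians in $\mathbf R^p$. Their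 squared increments are $2-2\langle u,u'\rangle\langle v,v'\rangle$ and $4-2\langle u,u'\rangle-2\langle v,v'\rangle$. The second minus the first is $2(1-\langle u,u'\rangle)(1-\langle v,v'\rangle)\ge0$, so by the Sudakov–Fernique comparison theorem $\mathbf E\|\Xi\|_{op}\le\mathbf E|g|+\mathbf E|g'|\le2\sqrt p$. Hence $\mathbf E\|U\|_{op}\le\frac1p(2\sqrt p)^2=4$ and $\mathbf P(\|U\|_{op}>16)\le\frac14$.

By duality, with probability at least $\frac12$,
$$\|A-C\|_1\ge\tfrac1{16}\Big(\frac{ps}\pi H_M-8ps\Big);$$
if the right side is not positive this is trivial, and otherwise it follows from $\langle A-C,U\rangle\le16\|A-C\|_1$.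

**Step 6: the remaining terms are $O(ps)$.** The factors of each product in $C$ are independent, $\mathbf E|X_1|\le\sqrt{ps}$ and $\mathbf E|y_*|\le\sqrt{ps/3}$, and likewise for $Y_1,x_*$. So $\mathbf E\|C\|_1\le2ps/\sqrt3\le2ps$. Also $\mathbf E\|\zeta\|_1\le\sqrt p\,\mathbf E|\zeta|\le p^{3/2}=ps$. By Markov, $\mathbf P(\|C\|_1>16ps)\le\frac18$ and $\mathbf P(\|\zeta\|_1>8ps)\le\frac18$. All the good events hold together with probability at least $\frac14$, and then
$$\|\sqrt t\,\zeta+tA\|_1\ge t(\|A-C\|_1-\|C\|_1)-\sqrt t\,\|\zeta\|_1\ge ps\Big[t\Big(\frac{H_M}{16\pi}-\frac12-16\Big)-8\sqrt t\Big],$$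
which is at least the right side of (6). $\square$

## 6. An $\ell^2$-sum of blocks on which the mass escapes

*Proof of Theorem 2.* **Step 1: the algebra.** We weight the blocks so that one Gaussian vector has finite norm while the logarithm of Lemma 7 is unbounded. For $j\ge1$ let
$$M_j=2^{2\cdot4^j},\quad s_j=2M_j,\quad p_j=s_j^2,\quad\alpha_j=2^{-j},\quad\epsilon_j^2=\frac{\alpha_j}{p_js_j}\le1 .$$
Let $X_j=Y_j=\mathbf R^{p_j\times s_j}$, $Z_j=\mathbf R^{p_j\times p_j}$, $\mathbf h_j=X_j\oplus Y_j\oplus Z_j$ with Hilbert–Schmidt inner products, and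
$$[(x,y,z),(x',y',z')]=(0,0,\ xy'^T-x'y^T).$$
This is bilinear and antisymmetric, and all double brackets vanish, so it is a two-step Lie bracket. Let $\mathbf h=\bigoplus_{\ell^2}\mathbf h_j$ with the blockwise bracket. Let $\mathbf g=V\oplus Z$, where $V$ and $Z$ are the completions of the finitely supported sequences $((x_j,y_j))$ and $(z_j)$ in
$$|v|_V^2=\sum_j\epsilon_j^2(|x_j|^2+|y_j|^2),\qquad\|z\|_Z^2=\sum_j\epsilon_j^4\|z_j\|_1^2,\qquad\|(v,z)\|=|v|_V+\|z\|_Z .$$
$V$ and $Z$ are $\ell^2$-sums of finite-dimensional spaces, so $\mathbf g$ is reflexive and separable.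

**Step 2: the brackets are continuous.** In one block,
$$|xy'^T-x'y^T|\le\|xy'^T-x'y^T\|_1\le|x||y'|+|x'||y|\le|(x,y)|\,|(x',y')| .$$
Write $|u_j|$ for the norm of the $(x_j,y_j)$-part of $u$. Then $|[u,v]|_{\mathbf h}^2\le\sum_j|u_j|^2|v_j|^2\le|u|_{\mathbf h}^2|v|_{\mathbf h}^2$, and
$$\|[u,v]\|_Z\le\sum_j\epsilon_j^2\|[u,v]_j\|_1\le\sum_j\epsilon_j^2|u_j||v_j|\le|u|_V|v|_V ,$$
where on the left $u,v\in\mathbf g$ and the $V$-norms are those of their $V$-parts. So $\mathbf h$ and $\mathbf g$ are a Hilbert and a Banach Lie algebra. The product $u\cdot v=u+v+\frac12[u,v]$ makes them a separable Hilbert Lie group $\mathbf H$ and a Banach Lie group $\mathbf G$ with these Lie algebras and $\exp=\mathrm{id}$.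

**Step 3: $\mathbf h\subset\mathbf g$ is an abstract Wiener space.** The inclusion is injective and dense. It is continuous because $\epsilon_j^2\le1$ and $\epsilon_j^4\|z_j\|_1^2\le\epsilon_j^4p_j|z_j|^2\le|z_j|^2$, as $\epsilon_j^4p_j=\alpha_j^2/(p_js_j^2)\le1$. Let $\eta=(\eta_j)$ be a sequence of independent standard Gaussians $\eta_j=(x_j,y_j,\zeta_j)$ in $\mathbf h_j$. Then
$$\mathbf E\sum_j\epsilon_j^2(|x_j|^2+|y_j|^2)=\sum_j2\alpha_j<\infty,\qquad\mathbf E\sum_j\epsilon_j^4\|\zeta_j\|_1^2\le\sum_j\epsilon_j^4p_j\cdot p_j^2=\sum_j\alpha_j^2\frac{p_j}{s_j^2}=\sum_j\alpha_j^2<\infty .$$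
So almost surely $\eta\in\mathbf g$, as the limit of its finite block sums, and $\varphi(\eta)$ is centered Gaussian with variance $\sum_j|\varphi|_{\mathbf h_j}|^2=|\varphi|_{\mathbf h}^2$. The law of $\eta$ is $\nu_1^{\mathbf h\subset\mathbf g}$, and $\mathbf H\subset\mathbf G$ is an abstract Wiener group. Since the bracket is blockwise, the block projection $P_j:\mathbf G\to\mathbf G_j=\mathbf H_j=(\mathbf h_j,\cdot)$ is a continuous homomorphism; on $\mathbf h$ it is the orthogonal projection. So it is a map of abstract Wiener groups.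

**Step 4: the $Z_j$-component converges in law.** Fix $j$, drop the index, and let $\pi:\mathbf g\to Z_j$ be the coordinate map, continuous and linear. For $\xi_i\sim\nu_{t/N}$ independent with block components $(x_i,y_i,\zeta_i)$, (1) gives
$$\pi(\xi_1\cdots\xi_N)=\sum_i\zeta_i+\tfrac12\sum_{i<k}(x_iy_k^T-x_ky_i^T).$$
Realize $x_i=\sqrt t(X_{i/N}-X_{(i-1)/N})$, $y_i=\sqrt t(Y_{i/N}-Y_{(i-1)/N})$ and $\sum\zeta_i=\sqrt t\,\zeta$, with $X,Y,\zeta$ as in Section 5. The double sum is $\sum_{i\ne k}\operatorname{sgn}(k-i)\,x_iy_k^T$. So $\pi(\xi_1\cdots\xi_N)$ has the law of $\sqrt t\,\zeta+\frac t2I(K_N)$, where $K_N(\sigma,\tau)=\operatorname{sgn}(\tau-\sigma)$ if $\sigma,\tau$ lie in different cells of the $1/N$-grid and $K_N=0$ otherwise. Since $\|K_N-\operatorname{sgn}(\tau-\sigma)\|_{L^2}^2=1/N$, (5) gives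
$$\pi(\xi_1\cdots\xi_N)\ \to\ L_j:=\sqrt t\,\zeta+tA\quad\text{in law}.\tag{7}$$

**Step 5: $L_j$ is too large.** As $\epsilon_j^2p_js_j=2^{-j}$ and $H_{M_j}\ge\log M_j=2\cdot4^j\log2\ge4^j$, Lemma 7 gives
$$\mathbf P\Big(\epsilon_j^2\|L_j\|_1\ge2^{-j}\Big[t\Big(\frac{4^j}{16\pi}-17\Big)-8\sqrt t\Big]\Big)\ge\tfrac14 .$$
The threshold tends to $\infty$ with $j$. So for each $R$ there is $j(R)$ (depending on $t$) with $\mathbf P(\epsilon_j^2\|L_j\|_1>R)\ge\frac14$ for all $j\ge j(R)$.

**Step 6: no limit.** Suppose a Borel probability measure $\mu$ on $\mathbf G$ is a weak limit of a subsequence, or satisfies $(P_j)_*\mu=\nu_t^{\mathbf H_j\subset\mathbf G_j}$ for all $j$. In the first case, by (7), $(\pi_j)_*\mu$ is the law of $L_j$. In the second case too: $\pi_j$ factors through $P_j$, and $\nu_t^{\mathbf H_j\subset\mathbf G_j}$ is the weak limit of the convolution powers on $\mathbf G_j$, whose $Z_j$-components are those in (7). Since $\epsilon_j^2\|\pi_jg\|_1\le\|g\|$, we get $\mu(\|g\|>R)\ge\frac14$ for every $R$. Letting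 $R\to\infty$ contradicts $\mu(\mathbf G)=1$. This proves part 2 and the first half of part 1.

**Step 7: the mass escapes.** Let $j\ge j(R)$. By (7) and the portmanteau theorem for open sets,
$$\liminf_N\mathbf P(\|\xi_1\cdots\xi_N\|>R)\ge\liminf_N\mathbf P(\epsilon_j^2\|\pi_j(\xi_1\cdots\xi_N)\|_1>R)\ge\mathbf P(\epsilon_j^2\|L_j\|_1>R)\ge\tfrac14 ,$$
so the supremum over $N$ is at least $\frac14$. $\square$

One might read "weak limit" as mere convergence of $\int f$ for every $f\in BC(\mathbf G)$. This changes nothing: on the Polish space $\mathbf G$ such a limit is automatically given by a Borel probability measure (A.D. Alexandrov; Bogachev, *Measure Theory*, Thm. 8.7.1).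

## 7. Step two: convergence is equivalent to the existence of the area as a vector

Section 4 isolated the only possible obstruction in step two: a vector $A$ that represents $\mathcal A$. Theorem 4 says that as soon as $A$ exists, even weakly, convergence holds in every $L^r$.

*Proof of Theorem 4.* By scaling and (1), $exp_*(\nu_{t/N})^N$ is the law of $\sqrt t\,B_1+t\,a^N$. We prove 1⇒3⇒4⇒2⇒1. Fix a countable set $\{\varphi_k\}$ in the unit ball of $\mathbf g^*$ that is norming, $\|x\|=\sup_k|\varphi_k(x)|$, and let $J=(\varphi_k)_k:\mathbf g\to\mathbf R^\infty$, a continuous injection.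

**Step 1 (1⇒3): build the vector from a limit law.** Let $\mu$ be the subsequential limit at $t$, and $L(\varphi)=\sqrt t\,\varphi(B_1)+t\mathcal A(\varphi)$. By Lemma 6, $\varphi(\sqrt t\,B_1+ta^N)\to L(\varphi)$ in $L^2$. So for finitely many functionals $\psi_i$ the vector $(L(\psi_i))_i$ has the law of $(\psi_i)_i$ under $\mu$. By the Lusin–Souslin theorem $J(\mathbf g)$ is Borel and $J^{-1}:J(\mathbf g)\to\mathbf g$ is Borel. The sequence $(L(\varphi_k))_k$ has law $J_*\mu$, so it lies in $J(\mathbf g)$ almost surely; put $\xi=J^{-1}((L(\varphi_k))_k)$. Let $\varphi\in\mathbf g^*$. The pair $((L(\varphi_k))_k,L(\varphi))$ has the law of $(J,\varphi)$ under $\mu$, and there the second component is the Borel function $\varphi\circ J^{-1}$ of the first. Hence $L(\varphi)=\varphi(\xi)$ almost surely. Then $A=(\xi-\sqrt t\,B_1)/t$ satisfies $\varphi(A)=\mathcal A(\varphi)$ a.s., and 3 follows.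

**Step 2 (3⇒4), integrability: a chaos variable that is finite is integrable.** Let $A$ be as in 3. By Lemma 6, $\varphi(A)=\mathcal A(\varphi)$ a.s. for each $\varphi$. Since $A=J^{-1}((\varphi_k(A))_k)$, $A$ is $\sigma(B)$-measurable up to null sets. Let $F_n=(\varphi_k(A))_{k\le n}$, with values in $\mathbf R^n$ with the maximum norm; its coordinates lie in the homogeneous second chaos. Let $T_\rho$ be the Ornstein–Uhlenbeck (Mehler) operators, $T_\rho f(B)=\mathbf E[f(\rho B+\sqrt{1-\rho^2}\,B')\,|\,B]$ with $B'$ an independent copy of $B$. They are positive. On the second chaos they act as $\rho^2$: for $g,g'\in\Gamma$, $T_\rho(gg'-\mathbf Egg')=\rho^2gg'+(1-\rho^2)\mathbf Egg'-\mathbf Egg'=\rho^2(gg'-\mathbf Egg')$. So $\pm\rho^2\varphi_k(A)=T_\rho(\pm\varphi_k(A))\le T_\rho\|F_n\|$, which gives $\rho^2\|F_n\|\le T_\rho\|F_n\|$. Nelson's hypercontractivity, $\|T_\rho f\|_{L^q}\le\|f\|_{L^2}$ for $\rho^2=\frac1{q-1}$, yields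
$$\|F_n\|_{L^q}\le(q-1)\|F_n\|_{L^2}\qquad(q>2).$$
With $q=4$ and Hölder, $\|F_n\|_{L^2}\le\|F_n\|_{L^1}^{1/3}\|F_n\|_{L^4}^{2/3}\le\|F_n\|_{L^1}^{1/3}\,3^{2/3}\|F_n\|_{L^2}^{2/3}$, so $\|F_n\|_{L^2}\le9\|F_n\|_{L^1}$. By Paley–Zygmund, $\mathbf P(\|F_n\|\ge\frac12\mathbf E\|F_n\|)\ge\frac14\cdot\frac1{81}=\frac1{324}$. As $\|F_n\|\le\|A\|<\infty$ a.s., $\mathbf E\|F_n\|$ stays bounded; otherwise $\mathbf P(\|A\|=\infty)\ge\frac1{324}$. Hence $\|F_n\|_{L^q}\le9(q-1)\sup_n\mathbf E\|F_n\|$ is bounded in $n$. Since $\|F_n\|\uparrow\|A\|$, we get $\mathbf E\|A\|^r<\infty$ for all $r$.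

**Step 3 (3⇒4), convergence: $a^N$ is a conditional expectation of $A$.** By Lemma 6, $\mathbf E[\varphi(A)|\mathcal F_N]=\varphi(a^N)$ for all $\varphi$, so $a^N=\mathbf E[A|\mathcal F_N]$. The $\mathcal F_N$ do not increase with $N$, so we argue by density. Let $1\le r<\infty$. For $f=\sum_lx_l\,f_l(B_{\tau_1},\dots,B_{\tau_q})$, a finite sum with $x_l\in\mathbf g$ and $f_l$ bounded continuous, let $f^{(N)}$ be $f$ with each $\tau_i$ replaced by $\lfloor N\tau_i\rfloor/N$. It is $\mathcal F_N$-measurable, and $f^{(N)}\to f$ in $L^r$ by path continuity and dominated convergence. Conditional expectations are contractions on $L^r(\Omega;\mathbf g)$, so $\|\mathbf E[f|\mathcal F_N]-f\|_{L^r}\le2\|f-f^{(N)}\|_{L^r}\to0$. Such $f$ are dense in $L^r(\sigma(B);\mathbf g)$: simple functions are dense, the sets in $\sigma(B)$ are approximated by events depending on finitely many $B_{\tau_i}$, and indicators of these by bounded continuous functions. By contractivity, $a^N=\mathbf E[A|\mathcal F_N]\to A$ in $L^r$.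

**Step 4 (4⇒2⇒1), and the rest.** If $a^N\to A$ in $L^1$, then $\sqrt t\,B_1+ta^N\to\sqrt t\,B_1+tA$ in probability for every $t\ge0$, which gives 2; and 2⇒1 is clear. The limit laws $\mu_t=\mathrm{Law}(\sqrt t\,B_1+tA)$ depend weakly continuously on $t$, so Proposition 3 gives the remaining assertions. $\square$

## 8. Products of exponentials controlled by increments and areas

We turn to Theorem 5, where (1) is lost. The obvious plan is to compare the product on the grid $N$ with the one on the grid $NN'$ cell by cell, and to move the local errors to one end of the product by conjugation. Each conjugation costs a factor $\|\mathrm{Ad}(\exp x_i)\|\le e^{\|x_i\|}$ in a suitable norm, and the product of these bounds is $e^{\sum\|x_i\|}$, where $\mathbf E\sum_{i\le N}\|x_i\|=\sqrt{tN}\,\mathbf E\|\eta\|\to\infty$. The plan stops there. The way around is to bound whole stretches of the product at once, not factor by factor. This is possible because a stretch of time-length $\ell$ has total increment of order $\ell^\alpha$ for $\alpha<\frac12$,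 and area of order $\ell^{2\alpha}$; if $3\alpha>1$, everything beyond the area is negligible. This section is deterministic.

**Conventions.** Rescale the norm of $\mathbf g$ so that $\|[x,y]\|\le\|x\|\|y\|$; (E) only changes its constant. By the standard theory (Bourbaki, *Lie*, II §7, III §4, §6) there are $\rho>0$, $C_1\ge1$ such that $\exp$ is a homeomorphism of the open $4\rho$-ball onto an open neighborhood of $1$, and for $\|x\|,\|y\|\le\rho$: $\exp x\exp y=\exp\beta(x,y)$ with $\|\beta(x,y)\|\le3\rho$ and
$$\|\beta(x,y)-x-y\|\le C_1\|x\|\|y\|,\tag{8}$$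
$$\|\beta(x,y)-x-y-\tfrac12[x,y]\|\le C_1\|x\|\|y\|(\|x\|+\|y\|),\tag{9}$$
$$\|\beta(-x,y)\|\le C_1\|x-y\|.\tag{10}$$
Indeed $\beta$ (the Campbell–Hausdorff series) is analytic near $(0,0)$ with $\beta(x,0)=x$, $\beta(0,y)=y$, $\beta(-x,x)=0$ and second-order term $\frac12[x,y]$. The left side of (8) vanishes when $x=0$ or $y=0$, so it is bounded by a mixed derivative times $\|x\|\|y\|$. In (9) that mixed derivative vanishes at the origin, so it is $O(\|x\|+\|y\|)$. And (10) is Lipschitz continuity in the second argument. Finally $g\exp(w)g^{-1}=\exp(\mathrm{Ad}(g)w)$ and $\mathrm{Ad}(\exp y)=e^{\mathrm{ad}\,y}$, so $\|\mathrm{Ad}(\exp y)\|\le e^{\|y\|}$.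

Fix $\alpha\in(\frac13,\frac12)$. For $x_1,\dots,x_n\in\mathbf g$ and $i<j$ let
$$b_{ij}=\sum_{i<k\le j}x_k,\qquad a_{ij}=\tfrac12\sum_{i<k<l\le j}[x_k,x_l],\qquad X_{ij}=\exp x_{i+1}\cdots\exp x_j .$$
For $i\le q\le j$ (empty sums are $0$),
$$b_{ij}=b_{iq}+b_{qj},\qquad a_{ij}=a_{iq}+a_{qj}+\tfrac12[b_{iq},b_{qj}].\tag{11}$$

**Definition.** For $K,h>0$ the array $(x_i)$ is $(K,h)$-bounded if $\|b_{ij}\|\le K((j-i)h)^\alpha$ and $\|a_{ij}\|\le K^2((j-i)h)^{2\alpha}$ for all $i<j$.

For example, in a one-dimensional algebra with $x_i=h$ for all $i\le n$, $b_{ij}=(j-i)h\le(nh)^{1-\alpha}((j-i)h)^\alpha$ and $a_{ij}=0$, so the array is $((nh)^{1-\alpha},h)$-bounded.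

**Lemma 8.** There are $c_0,C_0>0$ depending only on $\alpha,\rho,C_1$, with $c_0\le1$ and $3c_0\le\rho$, such that for every $(K,h)$-bounded array and $i<j$ with $\tau:=K((j-i)h)^\alpha\le c_0$,
$$X_{ij}=\exp(b_{ij}+a_{ij}+r_{ij}),\qquad\|r_{ij}\|\le C_0\tau^3,\qquad\|b_{ij}+a_{ij}+r_{ij}\|\le3\tau .$$

*Proof.* Let $\theta=\max_{x\in[1/3,2/3]}(x^{3\alpha}+(1-x)^{3\alpha})$. It is less than $1$ because $3\alpha>1$. Put $C_0=(4+54C_1)/(1-\theta)$ and $c_0=\min(1,1/C_0,\rho/3)$. The third bound follows from the second: $\tau+\tau^2+C_0\tau^3\le3\tau$, since $\tau\le1$ and $C_0\tau\le1$. We induct on $n=j-i$. For $n=1$ take $r_{ij}=0$. For $n\ge2$ split $n=n_1+n_2$ with $n_1=\lfloor n/2\rfloor$, so $n_1/n,n_2/n\in[\frac13,\frac23]$. Write $b_1,a_1,r_1$ and $b_2,a_2,r_2$ for the two halves and $y=b_1+a_1+r_1$, $z=b_2+a_2+r_2$. By induction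
$$\|b_i\|\le\tau,\quad\|a_i\|\le\tau^2,\quad\|r_i\|\le C_0\tau^3(n_i/n)^{3\alpha}\le\tau^2,\quad\|y\|,\|z\|\le3\tau\le\rho,\quad\|y-b_1\|,\|z-b_2\|\le2\tau^2 .$$
Now $X_{ij}=\exp y\exp z=\exp\beta(y,z)$. Define $r_{ij}=\beta(y,z)-b_{ij}-a_{ij}$; by (11),
$$r_{ij}=r_1+r_2+\tfrac12([y,z]-[b_1,b_2])+(\beta(y,z)-y-z-\tfrac12[y,z]).$$
Here $\|[y,z]-[b_1,b_2]\|\le\|[y-b_1,z]\|+\|[b_1,z-b_2]\|\le2\tau^2\cdot3\tau+\tau\cdot2\tau^2=8\tau^3$, and by (9) the last bracket is at most $C_1\cdot9\tau^2\cdot6\tau$. So $\|r_{ij}\|\le(\theta C_0+4+54C_1)\tau^3=C_0\tau^3$. $\square$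

**Lemma 9.** Given $K,T>0$ there is $\Lambda=\Lambda(K,T)$ such that the following holds. Let $(x_i)_{i\le n}$ and $(x'_i)_{i\le n'}$ be $(K,h)$- and $(K,h')$-bounded, with $nh=n'h'=T$. Let $0=i_0<\dots<i_k=n$ and $0=i_0'<\dots<i'_k=n'$ satisfy $(i_q-i_{q-1})h\le2T/k$ and $(i'_q-i'_{q-1})h'\le2T/k$, with $K(2T/k)^\alpha\le c_0$. Let
$$D=\max_q\|(b+a)_{i_{q-1}i_q}-(b'+a')_{i'_{q-1}i'_q}\|,\qquad\varepsilon=k\Lambda C_1\big(D+2C_0K^3(2T/k)^{3\alpha}\big).$$
If $2C_1\varepsilon\le1$ and $2\varepsilon\le\rho$, then $X_{0n}^{-1}X'_{0n'}=\exp v$ with $\|v\|\le2\varepsilon$.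

*Proof.* **Step 1: local errors.** By Lemma 8, $g_q=X_{i_{q-1}i_q}=\exp y_q$ and $g'_q=X'_{i'_{q-1}i'_q}=\exp y'_q$ with $\|y_q\|,\|y_q'\|\le3c_0\le\rho$. So $g'_q=g_q\exp w_q$ with $w_q=\beta(-y_q,y'_q)$, and by (10) and Lemma 8, $\|w_q\|\le C_1(D+2C_0K^3(2T/k)^{3\alpha})$.

**Step 2: move the errors to the right.** Conjugating each $\exp w_q$ past the factors $g_{q+1},\dots,g_k$ to its right,
$$g_1'\cdots g_k'=(g_1\cdots g_k)\prod_{q=1}^k\exp v_q\ \text{(in increasing order)},\qquad v_q=\mathrm{Ad}\big((g_{q+1}\cdots g_k)^{-1}\big)w_q .$$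

**Step 3: bound the conjugations by long stretches.** Let $\ell=(c_0/K)^{1/\alpha}$; the hypothesis $K(2T/k)^\alpha\le c_0$ says $2T/k\le\ell$, so $h\le\ell$. Give each step length $h$ and cut $(i_q,n]$ greedily into consecutive pieces of length at most $\ell$. Two neighboring pieces together exceed $\ell$, so there are at most $2T/\ell+1$ pieces. By Lemma 8 each piece has product $\exp y$ with $\|y\|\le3c_0\le\rho$. Hence $\|\mathrm{Ad}((g_{q+1}\cdots g_k)^{-1})\|\le\Lambda:=e^{\rho(2T/\ell+1)}$, which depends on $K$ and $T$ but not on $k$, $n$ or $h$. So $\sum_q\|v_q\|\le\varepsilon$.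

**Step 4: collect the errors.** We claim $\exp v_1\cdots\exp v_q=\exp u_q$ with $\|u_q\|\le(1+2C_1\varepsilon)\sum_{i\le q}\|v_i\|\le2\varepsilon$. For $q=1$ take $u_1=v_1$. If it holds for $q-1$, then $\|u_{q-1}\|\le2\varepsilon\le\rho$ and $\|v_q\|\le\rho$, so $u_q=\beta(u_{q-1},v_q)$ is defined, and by (8) $\|u_q\|\le\|u_{q-1}\|+(1+C_1\|u_{q-1}\|)\|v_q\|\le\|u_{q-1}\|+(1+2C_1\varepsilon)\|v_q\|$. Take $v=u_k$. $\square$

## 9. What condition (E) gives: areas over many blocks, and tightness

**Moments.** We first raise (E) to all moments, with coefficients. Let $F=\sum_{i\le m}[\eta_i,\eta'_i]$ and $r\ge1$. The Gaussian Kahane–Khintchine inequality says $(\mathbf E\|G\|^r)^{1/r}\le C_r\mathbf E\|G\|$ for centered Gaussian vectors $G$ in any separable Banach space. Given $\eta'=(\eta'_i)$, $F$ is a bounded linear image of $(\eta_i)$, hence centered Gaussian, so $(\mathbf E_\eta\|F\|^r)^{1/r}\le C_r\mathbf E_\eta\|F\|$. Next, $\eta'\mapsto F(\cdot,\eta')\in L^1(\Omega_\eta;\mathbf g)$ is a bounded linear map on $\mathbf g^m$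 (take $\Omega_\eta=\mathbf g^m$, so this $L^1$ space is separable). So $F$ is a Gaussian vector in that space, with norm $\mathbf E_\eta\|F\|$, and $(\mathbf E_{\eta'}(\mathbf E_\eta\|F\|)^r)^{1/r}\le C_r\mathbf E\|F\|$. Together $\|F\|_{L^r}\le C_r^2C\,m^{1-\delta}$. The summands are independent and symmetric (replace $\eta_i$ by $-\eta_i$). So for real $c_i$ the convex function $(c_i)\mapsto\mathbf E\|\sum c_i[\eta_i,\eta_i']\|^r$ on the cube $\max|c_i|\le c$ is at most its common value at the vertices (the contraction principle):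
$$\Big\|\sum_{i\le m}c_i[\eta_i,\eta'_i]\Big\|_{L^r}\le C'_r\max_i|c_i|\;m^{1-\delta}.\tag{12}$$

**Lemma 10.** Assume (E). Let $a^{(1)},\dots,a^{(n)}$ be independent copies of the area $a_{0m}$ of $m$ i.i.d. steps of law $\nu_h$. Then $\|\sum_{l\le n}a^{(l)}\|_{L^r}\le C''_r\,n^{1-\delta}\,mh$, where $C''_r$ does not depend on $n,m,h$.

*Proof.* An area is a sum of dependent brackets; we reorganize it into layers of independent ones. Bisect each block of $m$ steps recursively, into sizes $\lfloor\cdot/2\rfloor$ and $\lceil\cdot/2\rceil$, down to single steps. By (11), $\sum_la^{(l)}$ is the sum over all internal nodes of $\frac12[b_{\text{left}},b_{\text{right}}]$. At depth $d$ there are at most $n2^d$ internal nodes, over disjoint sets of steps, each with at most $\lceil m/2^d\rceil$ steps. They exist only if $2^d<m$, and then $\lceil m/2^d\rceil\le2^{1-d}m$. A node whose halves have $n_1,n_2$ steps is $c[\eta,\eta']$ with $\eta,\eta'\sim\nu_1$ independent and $c=\frac12h\sqrt{n_1n_2}\le2^{-d}mh$, and nodes of one depth are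 independent. By (12), after adding independent terms with coefficient $0$, depth $d$ contributes at most $C'_r2^{-d}mh(n2^d)^{1-\delta}=C'_r\,n^{1-\delta}mh\,2^{-d\delta}$ in $L^r$. Sum over $d$. $\square$

**Lemma 11.** Assume (E), let $t>0$, and let $B$ be the $\mathbf g$-valued Brownian motion on $[0,2t]$. Put $h=t/N$, $x_i=B_{ih}-B_{(i-1)h}$, and let $K_N\ge1$ be the least constant $\ge1$ for which $(x_i)_{i\le N}$ is $(K_N,h)$-bounded. Then $(K_N)_N$ is tight.

*Proof.* **Step 1: dyadic intervals.** Choose $n$ with $N\le2^n<2N$ and use the steps $i\le2^n$; then $2^nh\le2t$. Let $Q_b$ and $Q_a$ be the maxima, over dyadic intervals $I\subset(0,2^n]$ of size $2^m$, $0\le m\le n$, of $\|b_I\|/(2^mh)^\alpha$ and $\|a_I\|/(2^mh)^{2\alpha}$. By Lemma 10 with a single block $\mathbf E\|a_I\|^r\le C(2^mh)^r$, and by scaling and Fernique $\mathbf E\|b_I\|^r\le C(2^mh)^{r/2}$, with $C$ depending on $r$ only. There are $2^{n-m}\le2t/(2^mh)$ intervals of size $2^m$, so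
$$\mathbf EQ_a^r\le\sum_{m\le n}2^{n-m}C(2^mh)^{r(1-2\alpha)}\le2tC\sum_{m\le n}(2^mh)^{r(1-2\alpha)-1}.$$
If $r(1-2\alpha)>1$ this is a geometric sum with top term at most $(2t)^{r(1-2\alpha)-1}$, so it is bounded uniformly in $N$. In the same way $\mathbf EQ_b^r$ is bounded if $r(\frac12-\alpha)>1$.

**Step 2: all intervals.** Write $(i,j]$ as the union of its maximal dyadic subintervals $I_1,I_2,\dots$, in order. At most two have the same size: of three equal ones, the two neighbors of the middle one (of the same size) lie in $(i,j]$, so its dyadic parent does, against maximality. By (11), $b_{ij}=\sum_qb_{I_q}$ and $a_{ij}=\sum_qa_{I_q}+\frac12\sum_{q<q'}[b_{I_q},b_{I_{q'}}]$. With sums over $m$ with $2^m\le j-i$, which are geometric,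
$$\|b_{ij}\|\le2Q_b\sum_m(2^mh)^\alpha\le C'Q_b((j-i)h)^\alpha,$$
$$\|a_{ij}\|\le2Q_a\sum_m(2^mh)^{2\alpha}+2\Big(Q_b\sum_m(2^mh)^\alpha\Big)^2\le C'(Q_a+Q_b^2)((j-i)h)^{2\alpha},$$
where $C'$ depends on $\alpha$ only. So $K_N\le\max\{1,\,C'Q_b,\,(C'(Q_a+Q_b^2))^{1/2}\}$, which is tight by Step 1. $\square$

## 10. Convergence in probability of the products under (E)

Fix $t>0$. For each $N$ take the increments $x_i$ of Lemma 11, from one Brownian motion for all $N$, and let $X^N=\exp x_1\cdots\exp x_N$. Its law is $exp_*(\nu_{t/N})^N$.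

**Claim.** For every $\epsilon>0$, $\mathbf P\big((X^N)^{-1}X^{N'}\notin\exp\{\|v\|\le\epsilon\}\big)\to0$ as $N,N'\to\infty$.

*Proof.* **Step 1: choose the constants.** Let $\kappa>0$. By Lemma 11 choose $K\ge1$ with $\mathbf P(K_N>K)\le\kappa$ for all $N$, and let $\Lambda=\Lambda(K,t)$. Since $3\alpha>1$ and $\Lambda$ does not depend on $k$, we can choose $k$ with
$$K(2t/k)^\alpha\le c_0,\qquad4k\Lambda C_1C_0K^3(2t/k)^{3\alpha}\le\tfrac12\min(\epsilon,\rho,1/C_1).$$
For $N,N'\ge k$ take $i_q=\lfloor qN/k\rfloor$ and $i_q'=\lfloor qN'/k\rfloor$. The blocks have length at most $t/k+t/N\le2t/k$, and likewise for $N'$. Let $D_{N,N'}$ be the quantity $D$ of Lemma 9 (with $T=t$). If $K_N,K_{N'}\le K$ and $2k\Lambda C_1D_{N,N'}\le\frac12\min(\epsilon,\rho,1/C_1)$, then the $\varepsilon$ of Lemma 9 satisfies $2\varepsilon\le\min(\epsilon,\rho,1/C_1)$, and the lemma gives $(X^N)^{-1}X^{N'}=\exp v$ with $\|v\|\le\epsilon$. So if $D_{N,N'}\to0$ in probability for this fixed $k$, the limsup of the probability in the claim is at most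 $2\kappa$, and $\kappa$ is arbitrary.

**Step 2: increments.** $b_{i_{q-1}i_q}=B_{i_qt/N}-B_{i_{q-1}t/N}\to B_{qt/k}-B_{(q-1)t/k}$ almost surely by path continuity, and the same for $N'$.

**Step 3: areas, passing to the common grid.** Write $a^N_{[s,u]}$ for the area of the grid-$t/N$ increments over $[s,u]$, $s,u$ in the grid. For $s=i_{q-1}t/N$, $u=i_qt/N$, the difference $a^{NN'}_{[s,u]}-a^N_{[s,u]}$ is, as in (2), a sum of at most $N$ independent areas of blocks of $N'$ steps of variance $t/(NN')$. By Lemma 10 its $L^1$ norm is at most $C_1''N^{1-\delta}\cdot\frac tN=C_1''tN^{-\delta}\to0$. This is the cancellation that the Hilbert norm supplied in Section 1. The same holds with $N,N'$ exchanged.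

**Step 4: areas, matching the intervals.** On the grid $t/(NN')$ we compare the areas over $[s,u]$ and over $[s',u']=[i'_{q-1}t/N',i'_qt/N']$. Both $u$ and $u'$ lie at most $t/N$, respectively $t/N'$, below $qt/k$, so $|u-u'|\le\gamma:=t\max(1/N,1/N')$; likewise $|s-s'|\le\gamma$. For $N,N'>k$ we have $\max(s,s')\le(q-1)t/k<\min(u,u')$, so we may move one endpoint at a time. By (11), moving an endpoint across an interval of length at most $\gamma$ changes the area by at most $K_{NN'}^2\gamma^{2\alpha}+\frac12K_{NN'}^2\gamma^\alpha t^\alpha$. As $(K_{NN'})$ is tight and $\gamma\to0$, this tends to $0$ in probability.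

Steps 2–4 give $D_{N,N'}\to0$ in probability. $\square$

**From the claim to a limit.** All $X^N$ lie in $\mathbf G_0$. Let $d$ be a left-invariant metric on $\mathbf G_0$ compatible with its topology (Birkhoff–Kakutani). We check that $d$ is complete. Let $(x_n)$ be $d$-Cauchy; then $x_n^{-1}x_m\to1$ as $n,m\to\infty$. So for some $n_0$ and all $n\ge n_0$, $x_{n_0}^{-1}x_n=\exp y_n$ with $\|y_n\|\le\rho$, and $\exp(-y_n)\exp(y_m)=x_n^{-1}x_m=\exp w_{nm}$ with $w_{nm}\to0$. For large $n,m$, $\exp y_m=\exp y_n\exp w_{nm}=\exp\beta(y_n,w_{nm})$ with $\|\beta(y_n,w_{nm})\|\le3\rho$. As $\exp$ is injective on the $4\rho$-ball, $y_m=\beta(y_n,w_{nm})$, and (8) gives $\|y_m-y_n\|\le(1+C_1\rho)\|w_{nm}\|\to0$. So $y_n$ converges, and so does $x_n$.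

By left invariance and the claim, $d(X^N,X^{N'})=d(1,(X^N)^{-1}X^{N'})\to0$ in probability. In a complete separable metric space this implies that $X^N$ converges in probability. Hence $exp_*(\nu_{t/N})^N$ converges weakly to a probability measure $\mu_t$. For $t=0$, $\mu_0=\delta_1$.

## 11. Weak continuity in $t$ and the semigroup law

**Continuity at $t>0$.** The purpose is to apply Proposition 3(c). For $c\in[\frac12,2]$ compare the arrays $(x_i)_{i\le N}$ and $(cx_i)_{i\le N}$, with the same $i_q$ for both. The second has increments $cb_{ij}$ and areas $c^2a_{ij}$, so both are $(2K_N,h)$-bounded, and on $\{K_N\le K\}$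
$$D\le|c-1|Kt^\alpha+|c^2-1|K^2t^{2\alpha}.$$
Let $X^{N,c}=\prod_i\exp(cx_i)$ in increasing order; its law is $exp_*(\nu_{c^2t/N})^N$. Choose $K$ for $\kappa$, then $k$, as in Section 10 with $2K$ in place of $K$. For $c$ close to $1$, Lemma 9 applies on $\{K_N\le K\}$ for every $N\ge k$. So
$$\limsup_{c\to1}\ \sup_{N\ge k}\mathbf P\big((X^N)^{-1}X^{N,c}\notin\exp\{\|v\|\le\epsilon\}\big)\le\kappa .$$
For a bounded $d$-Lipschitz $f$,
$$\Big|\int f\,d\mu_{c^2t}-\int f\,d\mu_t\Big|\le\limsup_N\mathbf E|f(X^{N,c})-f(X^N)| ,$$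
and since $d(X^N,X^{N,c})=d(1,(X^N)^{-1}X^{N,c})$ and $\epsilon,\kappa$ are arbitrary, the right side tends to $0$ as $c\to1$. Bounded Lipschitz functions determine weak convergence, so $t\mapsto\mu_t$ is weakly continuous on $(0,\infty)$. As noted in the proof of Proposition 3(c), this suffices: $\mu_s*\mu_t=\mu_{s+t}$ for all $s,t\ge0$.

**Continuity at $t=0$.** Let $(x_i)$ be the array for time $1$, $h=1/N$, and $c\to0$. On $\{K_N\le K\}$ we have $\|cb_{ij}\|\le cK((j-i)h)^\alpha$ and $\|c^2a_{ij}\|\le(cK)^2((j-i)h)^{2\alpha}$, so $(cx_i)$ is $(cK,h)$-bounded. For $cK\le c_0$ Lemma 8 with $i=0$, $j=N$ gives $X^{N,c}=\exp y$ with $\|y\|\le3cK$. Given $\kappa$ and $K$ with $\mathbf P(K_N>K)\le\kappa$ for all $N$, each bounded continuous $f$ satisfies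
$$\Big|\int f\,d\mu_{c^2}-f(1)\Big|\le2\kappa\sup|f|+\sup_{\|v\|\le3cK}|f(\exp v)-f(1)| .$$
Let $c\to0$, then $\kappa\to0$: $\mu_{c^2}\to\delta_1$ weakly. Inversion invariance and functoriality are Proposition 3(a),(b). This proves the first assertion of Theorem 5.

## 12. Rademacher type implies (E)

**Definition.** A Banach space $E$ has Rademacher type $q\in[1,2]$ with constant $T_q$ if $\big(\mathbf E\|\sum_i\varepsilon_iz_i\|^q\big)^{1/q}\le T_q(\sum_i\|z_i\|^q)^{1/q}$ for all finite families $z_i\in E$, where the $\varepsilon_i=\pm1$ are independent fair signs.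

A Hilbert space has type $2$, by orthogonality of the signs. The space $\ell^1$ has no type $q>1$: the unit vectors $e_1,\dots,e_m$ give $m$ on the left and $T_qm^{1/q}$ on the right.

Suppose the closed span of $[\mathbf g,\mathbf g]$ has type $q>1$. The vectors $[\eta_i,\eta'_i]$ are independent and symmetric, so multiplying them by independent signs does not change their joint law. Apply the definition conditionally on them, and Jensen:
$$\mathbf E\Big\|\sum_{i\le m}[\eta_i,\eta'_i]\Big\|\le T_q\Big(\sum_{i\le m}\mathbf E\|[\eta_i,\eta'_i]\|^q\Big)^{1/q}=T_q\big(\mathbf E\|[\eta_1,\eta'_1]\|^q\big)^{1/q}m^{1/q},$$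
with finite moments by Fernique. So (E) holds with $\delta=1-\frac1q$. Finite-dimensional and Hilbert spaces have type $2$, and $L^p$ with $1<p<\infty$ has type $\min(p,2)$. By the Maurey–Pisier theorem, B-convexity is equivalent to having some type $q>1$. Type passes to closed subspaces, so in all these cases the closed span of $[\mathbf g,\mathbf g]$ has type $q>1$. The group of Theorem 2 has a reflexive Lie algebra and no limits, so B-convexity cannot be relaxed to reflexivity. This completes the proof of Theorem 5. $\square$
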